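# Chebyshev greedy approximation with greedy bases of $L^p$, $p>2$: almost linearly many steps suffice

## 1. Unit vectors in $\ell_p$, where the algorithm is thresholding

Let $X$ be $\ell_p$ or $L^p$ with $1<p<\infty$, and let $p'=p/(p-1)$. For $f\ne0$ the norming functional $F_f\in X^*$ is the unique functional with $\|F_f\|=1$ and $F_f(f)=\|f\|$. A *dictionary* $\mathcal D$ is a set of unit-norm elements whose closed linear span is $X$. The benchmark for approximation by $N$ dictionary elements is
$$\sigma_N(f)=\inf\Big\{\Big\|f-\sum_{j=1}^Nc_jg_j\Big\|:\ g_j\in\mathcal D,\ c_j\text{ scalars}\Big\}.$$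

**Definition (WCGA).** The Weak Chebyshev Greedy Algorithm with weakness parameter $\tau\in(0,1]$ starts from $f_0=f$, $G_0f=0$. For $m\ge1$, if $f_{m-1}\ne0$:

1. choose $\varphi_m\in\mathcal D$ with $|F_{f_{m-1}}(\varphi_m)|\ge\tau\sup_{g\in\mathcal D}|F_{f_{m-1}}(g)|$;
2. let $\Phi_m=\mathrm{span}\{\varphi_1,\dots,\varphi_m\}$ and let $G_mf$ be a best approximation to $f$ from $\Phi_m$;
3. set $f_m=f-G_mf$.

If $f_{m-1}=0$, the algorithm stops and $G_kf=f$ for all $k\ge m-1$. An inequality for $G_m$ is required to hold for every realization, that is, for every admissible choice of the $\varphi_m$ and of the best approximants.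

How many steps are needed before $\|f-G_mf\|\le C\sigma_N(f)$? In one case the answer takes a few lines. Let $X=\ell_p$ and $\mathcal D=\{e_n\}$, the unit vectors. For $f=(a_n)$ we have $F_f(e_n)=\|f\|^{1-p}|a_n|^{p-2}\overline{a_n}$, and the best approximation from the span of $\{e_n:n\in S\}$ keeps the coordinates in $S$. So $f_m$ is $f$ with the selected coordinates erased, and the selection rule says: take an unselected $n$ with $|a_n|^{p-1}\ge\tau\max|a_k|^{p-1}$ over unselected $k$.

**Proposition 1.** *For the unit vectors of $\ell_p$, $1<p<\infty$: if $m\ge(1+\tau^{-p'})N$, then $\|f-G_mf\|\le\sigma_N(f)$.*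

*Proof.* Let $\Gamma$ be a set of $N$ indices with the largest $|a_n|$, so that $\sigma_N(f)^p=\sum_{n\notin\Gamma}|a_n|^p$. If the algorithm has stopped by time $m$, the claim is trivial. Otherwise let $S$ be the set of the $m$ selected indices. If $\Gamma\subset S$ we are done. If not, put $a=\max_{\Gamma\setminus S}|a_n|$. The index where this maximum is attained was available at every step, so every selected $n$ satisfies $|a_n|\ge\tau^{1/(p-1)}a$. Moreover $|S\setminus\Gamma|\ge m-N\ge\tau^{-p'}N$. As $p/(p-1)=p'$,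
$$\sum_{S\setminus\Gamma}|a_n|^p\ \ge\ \tau^{-p'}N\cdot\tau^{p'}a^p=Na^p\ \ge\ \sum_{\Gamma\setminus S}|a_n|^p .$$
Hence $\|f_m\|^p=\sum_{\Gamma\setminus S}|a_n|^p+\sum_{(\Gamma\cup S)^c}|a_n|^p\le\sum_{S\setminus\Gamma}|a_n|^p+\sum_{(\Gamma\cup S)^c}|a_n|^p=\sigma_N(f)^p$. $\square$

For $p=2$ this covers every orthonormal basis of $L^2[0,1]$. So $O(N)$ steps suffice in this case.

What changes for a basis of $L^p[0,1]$? The proof used that selecting one element leaves everything else untouched. Here is the smallest example in which that fails. In two-dimensional $\ell_p$ take $\psi_1=e_1$, $\psi_2=2^{-1/p}(e_1+e_2)$, $f=e_2$. Then $F_f(\psi_1)=0$ and $F_f(\psi_2)=2^{-1/p}$, so $\psi_2$ is selected first. Minimizing $|c|^p+|1-c|^p$ gives $c=\frac12$ and residual $f_1=(-\frac12,\frac12)$. At the first coordinate the residual has *grown* from $0$ to $\frac12$ in modulus, although its norm went down. Norms of residuals decrease, but pointwise values may rise. Everything below is about controlling this rise, and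 then about exploiting it.

## 2. Greedy bases of $L^p[0,1]$ and the exponent $2/p'$

**Definition (greedy basis).** A normalized basis $\Psi=\{\psi_n\}$ of $L^p$ is *greedy* with respect to the Thresholding Greedy Algorithm (TGA) if there is $C$ such that for all $f=\sum_nc_n(f)\psi_n$ and all $N$,
$$\Big\|f-\sum_{n\in\Lambda_N}c_n(f)\psi_n\Big\|_p\le C\sigma_N(f)$$
for any set $\Lambda_N$ of $N$ indices with $\min_{n\in\Lambda_N}|c_n(f)|\ge\max_{n\notin\Lambda_N}|c_n(f)|$.

By Konyagin–Temlyakov (1999), a basis is greedy if and only if it is *unconditional* (bounded coordinate multipliers act boundedly) and *democratic* ($\|\sum_{n\in A}\psi_n\|\le\Delta\|\sum_{n\in B}\psi_n\|$ whenever $|A|=|B|<\infty$).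

**Example (Haar functions).** For dyadic $I\subset[0,1]$ let $h_I=|I|^{-1/p}(1_{I_{\mathrm{left}}}-1_{I_{\mathrm{right}}})$. The Haar system is an unconditional basis of $L^p[0,1]$ for $1<p<\infty$. Averaging over signs and Khinchine's inequality then give $\|\sum_{I\in B}h_I\|_p\approx\|(\sum_{I\in B}|h_I|^2)^{1/2}\|_p$ with constants depending only on $p$. At a point $x$, the intervals $I\in B$ containing $x$ have distinct lengths $2^{-k}$, so $\sum_{I\ni x}|I|^{-2/p}$ and $\sum_{I\ni x}|I|^{-1}$ are each comparable to their largest term. Hence $(\sum_{I\ni x}|I|^{-2/p})^{p/2}\approx\max_{I\ni x}|I|^{-1}\approx\sum_{I\ni x}|I|^{-1}$. Integrating, $\|\sum_{I\in B}h_I\|_p^p\approx\sum_{I\in B}|I|^{-1}|I|=|B|$ (Temlyakov 1998). Adding the constant function changes only the constants, so the normalized Haar basis is democratic, hence greedy.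

**Non-example.** The unit vector basis of $\ell_2\oplus\ell_p$, $p\ne2$, is unconditional. But $N$ unit vectors of the first summand have a sum of norm $N^{1/2}$, and $N$ of the second have a sum of norm $N^{1/p}$. It is not democratic.

Now use a greedy basis $\Psi$ of $L^p[0,1]$ as the dictionary of the WCGA. The paper of Stephen Dilworth, Gustavo Garrigos, Eugenio Hernandez, Denka Kutzarova and Vladimir Temlyakov, "Lebesgue-type inequalities in greedy approximation", arXiv:1909.13536 (2019), contains the following result. Put $\alpha(p)=1$ for $1<p\le2$ and $\alpha(p)=2/p'$ for $2<p<\infty$. Then there are a universal $C\ge1$ and $c=c(p,\tau,\Psi)>0$ with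
$$\|f-G_{\lfloor cN^{\alpha(p)}\rfloor}f\|_p\le C\sigma_N(f)\qquad\text{for all }N\ge1,\ f\in L^p .$$
For $p>2$ we have $2/p'>1$, and the paper asks whether this power may be improved. Call $\beta$ *admissible* if for every greedy basis $\Psi$ of $L^p[0,1]$ and every $\tau\in(0,1]$ the statement holds with $\beta$ in place of $\alpha(p)$. We shall prove that the power can be improved, and that the set of admissible $\beta$ is exactly $(1,\infty)$.

From here on $2<p<\infty$, scalars are real or complex, $\log$ is natural, and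
$$\gamma:=\frac{p-2}{p-1}=2-p'=\frac{p'(p-2)}p\in(0,1).$$

**Theorem 1.** *Let $\Psi$ be a greedy basis of $L^p[0,1]$ and $\tau\in(0,1]$. There is $c_0=c_0(p,\tau,\Psi)$ such that for every realization of the WCGA with dictionary $\Psi$,*
$$\|f-G_mf\|_p\le8\,\sigma_N(f)\qquad\text{for all }f\in L^p,\ N\ge1,\ m\ge c_0N(1+\log N)^\gamma .$$
*Consequently, for every $\beta>1$ there is $c=c(p,\tau,\Psi,\beta)>0$ with $\|f-G_{\lfloor cN^\beta\rfloor}f\|_p\le8\sigma_N(f)$ for all $N\ge1$, $f\in L^p$. This applies to every $\beta\in(1,2/p')$.*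

**Theorem 2 (converse).** *There are $\tau=\tau(p)\in(0,1]$ and a greedy basis $\Psi$ of $L^p[0,1]$ such that for every $C\ge1$ there are $c_C>0$, infinitely many $N$, and for each such $N$ an $f\in L^p$ and a realization of the WCGA with $\|f-G_mf\|_p>C\sigma_N(f)$ for all $m\le c_CN(\log N)^{\gamma/4}$. Hence $\beta=1$ is not admissible.*

For $\beta<1$ non-admissibility is elementary, with any $\Psi$. For $f=\sum_{n\le N}\psi_n$ we have $\sigma_N(f)=0$, while elements of $\Phi_m$ have at most $m$ nonzero coefficients. So $f\notin\Phi_m$ for $m=\lfloor cN^\beta\rfloor<N$, which holds for large $N$. The best power of the logarithm in a bound valid for all greedy bases and all $\tau$ is not determined here; it lies between $\gamma/4$ and $\gamma$.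

## 3. Every greedy basis of $L^p$, $p>2$, counts like $\ell_p$

In Sections 3–7, $C,c>0$ depend only on $p,\tau,\Psi$ and may change from line to line; norms are $L^p$ norms. Let $k_0\ge1$ satisfy $\|\sum\epsilon_nc_n\psi_n\|\le k_0\|\sum c_n\psi_n\|$ whenever all $|\epsilon_n|\le1$, and let $C_g\ge1$ be the constant in the definition of a greedy basis. Taking $\epsilon$ to be a single indicator gives $|c_n(f)|\le k_0\|f\|$.

**Lemma 1.** *There is $D\ge1$ such that for all finite sets $A,B$ of indices:*
*(a) $D^{-1}|A|^{1/p}\le\|\sum_{n\in A}\epsilon_n\psi_n\|\le D|A|^{1/p}$ whenever all $|\epsilon_n|=1$;*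
*(b) $\|(\sum_{n\in B}|\psi_n|^2)^{1/2}\|\le D|B|^{1/p}$;*
*(c) if $|B|\le n$, then $\sum_{i\in B}|a_i|\le C_1n^{1/p'}\|\sum_{i\in B}a_i\psi_i\|$ with $C_1=k_0Dp'$.*

*Proof of (a).* By democracy it suffices to find one subsequence of $\Psi$ that behaves like the unit vectors of $\ell_p$.

**Step 1: some subsequence tends to $0$ in $L^2$.** Suppose instead $\inf_n\|\psi_n\|_2>0$. Since $\|\cdot\|_p\ge\|\cdot\|_2$ on $[0,1]$, averaging over random signs gives, for finite sums,
$$k_0\Big\|\sum c_n\psi_n\Big\|_p\ge\Big(\mathbb E\Big\|\sum\pm c_n\psi_n\Big\|_2^2\Big)^{1/2}=\Big(\sum|c_n|^2\|\psi_n\|_2^2\Big)^{1/2}\ge c\Big(\sum|c_n|^2\Big)^{1/2}.$$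
The space $L^p$, $p\ge2$, has type 2: $(\mathbb E\|\sum\pm x_n\|_p^2)^{1/2}\le T_p(\sum\|x_n\|_p^2)^{1/2}$. With unconditionality this gives the converse estimate $\|\sum c_n\psi_n\|_p\le C(\sum|c_n|^2)^{1/2}$. So there is an isomorphism $U:L^p\to\ell_2$. For normalized disjointly supported $e_1,\dots,e_n\in L^p$ we have $\|\sum\pm e_i\|=n^{1/p}$ for all signs, whereas $\mathbb E\|\sum\pm Ue_i\|^2=\sum\|Ue_i\|^2\ge cn$. Hence $cn\le\|U\|^2n^{2/p}$ for all $n$, which is false because $p>2$.

**Step 2: a nearly disjoint subsequence.** A subsequence with $\|\psi_{n_k}\|_2\to0$ tends to $0$ in measure. Put $E_k=\{|\psi_{n_k}|>2^{-k}/8\}$. Then $\|\psi_{n_k}1_{E_k^c}\|\le2^{-k}/8$. By choosing $n_k$ far out, $|E_k|$ can be made as small as we wish. So by induction and absolute continuity of the integral we can arrange $\|\psi_{n_k}1_{E_l}\|\le2^{-k-l}/8$ for all $l>k\ge1$. The functions $g_k=\psi_{n_k}1_{E_k\setminus\bigcup_{l>k}E_l}$ have disjoint supports, and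
$$\|\psi_{n_k}-g_k\|\le\frac{2^{-k}}8+\sum_{l>k}\frac{2^{-k-l}}8\le\frac{2^{-k}}4 .$$
So $\frac34\le\|g_k\|\le1$, and for finite nonempty $B$
$$\tfrac12|B|^{1/p}\le\tfrac34|B|^{1/p}-\tfrac14\le\Big\|\sum_{k\in B}\psi_{n_k}\Big\|\le|B|^{1/p}+\tfrac14\le\tfrac54|B|^{1/p}.$$
Democracy transfers this to every finite set $A$, and unconditionality inserts the $\epsilon_n$.

*Proof of (b).* Since $p\ge2$, $(\sum_B|\psi_n(x)|^2)^{p/2}=(\mathbb E|\sum_B\pm\psi_n(x)|^2)^{p/2}\le\mathbb E|\sum_B\pm\psi_n(x)|^p$. Integrate in $x$ and use (a).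

*Proof of (c).* Let $a_k^*$ be the $k$-th largest of the $|a_i|$. Keep the $k$ largest terms and multiply each by $a_k^*/|a_i|\le1$ (if $a_k^*=0$ there is nothing to do). By unconditionality and (a), $a_k^*D^{-1}k^{1/p}\le k_0\|\sum_Ba_i\psi_i\|$. Sum over $k\le n$, using $\sum_{k\le n}k^{-1/p}\le\int_0^nx^{-1/p}dx=p'n^{1/p'}$. $\square$

## 4. Energy drops, and where $2/p'$ comes from

For a scalar $u$ put $J(u)=|u|^{p-2}\bar u$ and $v(u)=|u|^{(p-2)/2}u$. For scalars $x,z$:
$$|x|^p-|z|^p-p\,\mathrm{Re}\,J(z)(x-z)\ \ge\ c_p(|x|+|z|)^{p-2}|x-z|^2,\tag{1}$$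
$$|J(x)-J(z)|\le(p-1)(|x|+|z|)^{p-2}|x-z|,\qquad|v(x)-v(z)|\le\tfrac p2(|x|+|z|)^{\frac{p-2}2}|x-z|.\tag{2}$$
For (2), integrate the derivative along the segment from $z$ to $x$: as maps of $\mathbb R^2$, the derivatives at $u$ have norms $(p-1)|u|^{p-2}$ and $\frac p2|u|^{(p-2)/2}$, and $|u|\le|x|+|z|$ on the segment. For (1), the Hessian of $|\cdot|^p$ on $\mathbb R^2$ is at least $p|\cdot|^{p-2}\mathrm{Id}$. By Taylor's formula the left side is at least $p|x-z|^2\int_0^1(1-s)|z+s(x-z)|^{p-2}ds$. This integral is homogeneous of degree $p-2$ in $(x,z)$, and continuous and positive on the compact set $|x|+|z|=1$.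

We have $F_f(g)=\|f\|^{1-p}\int J(f)g$. If $\phi\in\Phi_m$, then $t\mapsto\|f_m+t\phi\|^p$, $t$ real, is minimal at $t=0$; its derivative there is $p\,\mathrm{Re}\int J(f_m)\phi$. In the complex case apply this also to $i\phi$. So
$$\int J(f_m)\phi=0\qquad(\phi\in\Phi_m).\tag{3}$$

**Lemma 2.** *Put $E_k=\|f_k\|^p$ and $V_k=v(f_k)$. For $k\le m$,*
$$E_k-E_m\ \ge\ c\int(|f_k|+|f_m|)^{p-2}|f_k-f_m|^2\ \ge\ c'\,\|V_k-V_m\|_2^2.\tag{4}$$
*If $f_{m-1}\ne0$, then $\varphi_m$ differs from $\varphi_1,\dots,\varphi_{m-1}$.*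

*Proof.* As $f_k-f_m=G_mf-G_kf\in\Phi_m$, integrating (1) with $x=f_k$, $z=f_m$ and using (3) gives the first inequality; (2) gives the second. For the last claim, $F_{f_{m-1}}\ne0$ and the span of $\Psi$ is dense, so $F_{f_{m-1}}(\varphi_m)\ne0$, while $F_{f_{m-1}}$ vanishes on $\varphi_1,\dots,\varphi_{m-1}$. $\square$

**The step-by-step estimate.** Suppose the residual is essentially a combination of $n$ basis elements with coefficients $a_i$. Lemma 1(c) suggests
$$\|f_m\|=F_{f_m}(f_m)\lesssim\max_i|F_{f_m}(\psi_i)|\sum|a_i|\lesssim\max_i|F_{f_m}(\psi_i)|\,n^{1/p'}\|f_m\|,$$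
so the selected element should satisfy $|F_{f_m}(\varphi_{m+1})|\ge\vartheta n^{-1/p'}$ with a constant $\vartheta$ (Section 6 makes this precise). Assume this over a run of $M$ steps $t<m\le t+M$, during which the norm stays above $\frac12\|f_t\|$. How long can the run be? Put
$$s_m=\Big|\int J(f_{m-1})\varphi_m\Big|=\|f_{m-1}\|^{p-1}|F_{f_{m-1}}(\varphi_m)|\ \ge\ s:=\big(\tfrac12\|f_t\|\big)^{p-1}\vartheta n^{-1/p'}.$$
By (3), $\int J(f_m)\varphi_m=0$. Subtracting this and using (2), Cauchy–Schwarz and (4),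
$$s_m\le(p-1)\int(|f_{m-1}|+|f_m|)^{p-2}|f_{m-1}-f_m||\varphi_m|\le C(E_{m-1}-E_m)^{1/2}\Big(\int(|f_{m-1}|+|f_m|)^{p-2}|\varphi_m|^2\Big)^{1/2}.\tag{5}$$
The natural next move is Hölder in the last integral, for each $m$ separately: it is at most $(2\|f_t\|)^{p-2}\|\varphi_m\|^2=(2\|f_t\|)^{p-2}$. Squaring and summing, $Ms^2\le C\|f_t\|^{p-2}E_t=C\|f_t\|^{2(p-1)}$, that is,
$$M\le Cn^{2/p'}.$$
This is exactly the exponent $2/p'$. For $p=2$ there is no weight and $2/p'=1$, so nothing is lost.

For $p>2$ the loss is in applying Hölder separately for each $m$: this allows every $\varphi_m$ to sit where its own weight is large. If the weight were the same function $W^{p-2}$ for all $m$, with $\|W\|\le C\|f_t\|$, then Lemma 1(b) would give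
$$\sum_m\int W^{p-2}|\varphi_m|^2\le\|W\|^{p-2}\Big\|\sum_m|\varphi_m|^2\Big\|_{p/2}\le C\|f_t\|^{p-2}M^{2/p}$$
instead of $C\|f_t\|^{p-2}M$, and the run would have length $O(n)$. A single function that dominates all the weights is the maximal function $F^*=\max_k|f_k|$ over the run. The trivial bound $\|F^*\|^p\le\sum_k\|f_k\|^p\le(M+1)\|f_t\|^p$ is useless: it gives $\sum_m\int(F^*)^{p-2}|\varphi_m|^2\lesssim\|f_t\|^{p-2}M^{(p-2)/p}M^{2/p}=\|f_t\|^{p-2}M$, and we are back at $n^{2/p'}$. We need a real maximal inequality for residuals.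

## 5. One weight for a whole run of steps

Inequality (4) holds for *all* pairs $k\le m$, not only for consecutive residuals. So for any increasing chain of times the squares $\|V_k-V_m\|_2^2$ over consecutive chain members add up to at most $CE_t$. This is what a dyadic chaining argument needs, and it costs one logarithm.

**Lemma 3.** *Let $M=2^r$, $r\ge0$, $t\ge0$, $n\ge1$, $\vartheta>0$. Suppose $\|f_{t+M}\|>\frac12\|f_t\|$ and $|F_{f_{m-1}}(\varphi_m)|\ge\vartheta n^{-1/p'}$ for $t<m\le t+M$. Then $M\le C_3\,n\,(r+2)^\gamma$, with $C_3$ depending only on $p,D,\vartheta$.*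

*Proof.* **Step 1: the maximal function.** Let $F^*=\max_{t\le k\le t+M}|f_k|$, so $(F^*)^{p/2}=\max_k|V_k|$. Write $k\in\{0,\dots,2^r\}$ in binary and add its powers of $2$ in decreasing order: each partial sum is a multiple of the next power. So $V_{t+k}-V_t$ is a sum containing, for each $j\in\{0,\dots,r\}$, at most one increment
$$\Delta_{j,i}=V_{t+(i+1)2^j}-V_{t+i2^j},\qquad0\le i<2^{r-j}.$$
Hence, pointwise, $\max_k|V_{t+k}-V_t|\le\sum_{j=0}^r\max_i|\Delta_{j,i}|\le\sum_{j=0}^r(\sum_i|\Delta_{j,i}|^2)^{1/2}$. By (4), $\sum_i\|\Delta_{j,i}\|_2^2\le C\sum_i(E_{t+i2^j}-E_{t+(i+1)2^j})\le CE_t$ for each $j$. So the $L^2$ norm of the right side is at most $C(r+1)E_t^{1/2}$. Since $\|V_t\|_2=E_t^{1/2}$,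
$$\|F^*\|^{p/2}=\|(F^*)^{p/2}\|_2\le C(r+2)\|f_t\|^{p/2}.\tag{6}$$

**Step 2: summing (5) with the common weight.** Norms of residuals do not increase, so $\|f_{m-1}\|>\frac12\|f_t\|$ and $s_m\ge s$ as in Section 4. Since $|f_{m-1}|+|f_m|\le2F^*$, (5) gives $s_m\le C(E_{m-1}-E_m)^{1/2}w_m^{1/2}$ with $w_m=\int(F^*)^{p-2}|\varphi_m|^2$. The $\varphi_m$ are distinct (Lemma 2). So by Hölder with exponents $\frac p{p-2},\frac p2$, Lemma 1(b) and (6),
$$\sum_mw_m\le\|F^*\|^{p-2}D^2M^{2/p}\le C(r+2)^{2(p-2)/p}\|f_t\|^{p-2}M^{2/p}.$$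
By Cauchy–Schwarz over $m$,
$$Ms\le\sum_ms_m\le C\Big(\sum_m(E_{m-1}-E_m)\Big)^{1/2}\Big(\sum_mw_m\Big)^{1/2}\le C\|f_t\|^{p-1}(r+2)^{(p-2)/p}M^{1/p}.$$
Insert $s$ and divide by $\|f_t\|^{p-1}>0$: $M^{1/p'}\le Cn^{1/p'}(r+2)^{(p-2)/p}$. Raise to the power $p'$ and use $p'(p-2)/p=\gamma$. $\square$

Fix $\vartheta=\tau/(3k_0C_1)$. Let $\lambda(n)=2^r$ with $r=r(n)\ge0$ least such that $2^r>C_3n(r+2)^\gamma$: by Lemma 3, a run of this length is impossible. If $r\ge1$, minimality gives $2^{r-1}\le C_3n(r+1)^\gamma$; as $(r+1)^\gamma\le r+1\le C2^{r/2}$, we get $2^{r/2}\le Cn$ and $r\le C(1+\log n)$. Therefore, for some $C_4\ge1$,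
$$\lambda(n)\le C_4\,n(1+\log n)^\gamma.\tag{7}$$

## 6. Halving the residual

This section turns Lemma 3 into a statement about the algorithm, for a comparison element $g$ of which we only try to catch a part indexed by a small set $B$.

**Lemma 4.** *Let $g=\sum_{n\in A}a_n\psi_n$ with $A$ finite, $\eta=\|f-g\|$, $g_S=\sum_{n\in S}a_n\psi_n$ for $S\subset A$, and $A_m=\{n\in A:\psi_n\notin\{\varphi_1,\dots,\varphi_m\}\}$. Let $0\le t_0\le t$ and $B\subset A$, $|B|\le n$. Then*
$$\|f_{t+\lambda(n)}\|\le\max\big\{\tfrac12\|f_t\|,\ 2\eta+2k_0\|g_{A_{t_0}\setminus B}\|\big\}.$$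

*Proof.* If the algorithm has stopped by time $t+\lambda(n)$, the left side is $0$. Otherwise suppose the conclusion fails. By monotonicity, $\|f_m\|$ exceeds both quantities on the right for all $t\le m\le t+\lambda(n)$. Let $t\le m<t+\lambda(n)$. Since $F_{f_m}$ annihilates $\Phi_m$, which contains $G_mf$ and $g-g_{A_m}$,
$$\|f_m\|=F_{f_m}(f)=F_{f_m}(f-g)+F_{f_m}(g_{A_m\setminus B})+F_{f_m}(g_{A_m\cap B}).$$
As $A_m\subset A_{t_0}$, $\|g_{A_m\setminus B}\|\le k_0\|g_{A_{t_0}\setminus B}\|$. So the first two terms total at most $\eta+k_0\|g_{A_{t_0}\setminus B}\|\le\frac12\|f_m\|$ in modulus. For the third, the coefficients of $G_mf$ vanish on $A_m$, so $g_{A_m\cap B}$ is a coordinate projection of $g-G_mf=(g-f)+f_m$. Since $\eta\le\frac12\|f_m\|$,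
$$\|g_{A_m\cap B}\|\le k_0(\eta+\|f_m\|)\le\tfrac32k_0\|f_m\|.$$
By Lemma 1(c) and the selection rule,
$$\tfrac12\|f_m\|\le\sup_{\psi\in\Psi}|F_{f_m}(\psi)|\sum_{i\in A_m\cap B}|a_i|\le\tau^{-1}|F_{f_m}(\varphi_{m+1})|\,C_1n^{1/p'}\,\tfrac32k_0\|f_m\|.$$
So $|F_{f_m}(\varphi_{m+1})|\ge\vartheta n^{-1/p'}$ for all $t\le m<t+\lambda(n)$, and $\|f_{t+\lambda(n)}\|>\frac12\|f_t\|$. Lemma 3 with $M=\lambda(n)$ contradicts the definition of $\lambda(n)$. $\square$

## 7. Epochs: the proof of Theorem 1

Fix $f$ and $N$. Choose $g=\sum_Aa_n\psi_n$ with $|A|\le N$, all $a_n\ne0$, and $\eta=\|f-g\|\le2\sigma_N(f)$. This is possible also if $\sigma_N(f)=0$: were there $N+1$ nonzero coefficients of $f$, any $N$-term combination $h$ would miss one of them, and $\|f-h\|\ge k_0^{-1}\min|c_{n_i}(f)|>0$. So $f$ has at most $N$ nonzero coefficients and we take $g=f$.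

A first attempt is to apply Lemma 4 repeatedly with $B=A$, $n=N$. After $k$ rounds, that is, after $k\lambda(N)$ steps, this gives $\|f_m\|\le\max\{2^{-k}\|f\|,2\eta\}$. Each round is cheap enough, but about $\log_2(\|f\|/\eta)$ rounds are needed, and nothing bounds that by a function of $N$. The way out is to spend only about $2^j$ steps (up to the logarithm) on catching the $2^j$ largest coefficients, to stop at the first scale where the tail of $g$ drops sharply, and to charge the steps to elements of $A$ that must have been selected.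

If $A_t=\emptyset$, then $g\in\Phi_t$ and $\|f_t\|\le\eta$. Fix $q\in\mathbb N$ with $\theta:=2^q>5k_0^2C_g$.

**Step 1: an epoch.** Suppose that at time $t$ we have $A_t\ne\emptyset$ and $\|f_t\|>4\eta$. Let $B_{-1}=\emptyset$, and for $j\ge0$ let $B_j$ be the set of the $\min(2^j,|A_t|)$ indices in $A_t$ with largest $|a_n|$ (nested, ties broken once and for all). Let $R_j=\|g_{A_t\setminus B_j}\|$, and let $L\ge0$ be the first index with $R_L\le R_{L-1}/\theta$. It exists, since $R_j=0$ eventually. We have $R_{L-1}>0$: for $L=0$ because $A_t\ne\emptyset$, and for $L\ge1$ because $R_{L-1}>R_{L-2}/\theta\ge0$ by minimality. So if $L\ge1$, then $B_{L-1}\ne A_t$, hence $2^{L-1}<|A_t|\le N$ and $|B_{L-1}|=2^{L-1}$. In all cases $2^L\le2N$.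

For $j=0,\dots,L$ in succession, apply Lemma 4 $q$ times with $t_0=t$, $n=2^j$, $B=B_j$. Let $e_j$ be the residual norm after stage $j$, and $e_{-1}=\|f_t\|$. Each stage gives
$$e_j\le\max\{\theta^{-1}e_{j-1},\ 2\eta+2k_0R_j\}.$$
Also $e_{-1}\le\|f-(g-g_{A_t})\|\le\eta+R_{-1}$, because $g-g_{A_t}\in\Phi_t$. We claim $e_j\le2\eta+2k_0R_j$ for $-1\le j<L$. This is true for $j=-1$. If it is true for $j-1$ and $0\le j<L$, then $\theta^{-1}e_{j-1}\le2\eta+2k_0R_{j-1}/\theta<2\eta+2k_0R_j$, because $R_{j-1}/\theta<R_j$. At the last stage $R_L\le R_{L-1}/\theta$, so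
$$e_L\le2\eta+2k_0R_{L-1}/\theta.\tag{8}$$
By (7) the epoch uses at most $q\sum_{j\le L}\lambda(2^j)\le C2^L(1+L)^\gamma$ steps. Let $t'$ be its final time.

**Step 2: an epoch that fails to finish has removed many elements of $A$.** Suppose $\|f_{t'}\|>4\eta$. By (8), $\eta<k_0R_{L-1}/\theta$, hence $\|f_{t'}\|+\eta\le3\eta+2k_0R_{L-1}/\theta<5k_0R_{L-1}/\theta$. As in Lemma 4, $g_{A_{t'}}$ is a coordinate projection of $g-G_{t'}f$, so
$$\|g_{A_{t'}}\|\le k_0(\eta+\|f_{t'}\|)<5k_0^2R_{L-1}/\theta<R_{L-1}/C_g.\tag{9}$$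
Let $S=A_t\setminus A_{t'}$. If $L\ge1$ and $|S|<2^{L-1}$, the TGA inequality for $g_{A_t}$, whose $2^{L-1}$ largest coefficients are indexed by $B_{L-1}$, gives
$$R_{L-1}\le C_g\sigma_{2^{L-1}}(g_{A_t})\le C_g\|g_{A_t}-g_S\|=C_g\|g_{A_{t'}}\|,$$
contradicting (9). If $L=0$ and $S=\emptyset$, then $\|g_{A_{t'}}\|=R_{-1}$, again contradicting (9). So $|S|\ge\max(1,2^{L-1})$.

**Step 3: counting.** Start at $t=0$ and run epochs as long as the residual norm exceeds $4\eta$ (then $A_t\ne\emptyset$, as noted before Step 1). An epoch that does not finish removes $|S|\ge\max(1,2^{L-1})$ elements of $A$ and costs at most $C2^L(1+L)^\gamma\le C\cdot2|S|(1+L)^\gamma$ steps. Since $2^L\le2N$, $1+L\le C(1+\log N)$. The removed sets are disjoint subsets of $A$, so these epochs are finite in number and cost at most $CN(1+\log N)^\gamma$ steps together. The final epoch costs at most $C\cdot2N(1+L)^\gamma\le CN(1+\log N)^\gamma$. So after at most $c_0N(1+\log N)^\gamma$ steps $\|f_m\|\le4\eta\le8\sigma_N(f)$, and $\|f_m\|$ does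 not increase afterwards.

Given $\beta>1$, choose $c$ with $cN^\beta\ge c_0N(1+\log N)^\gamma+1$ for all $N\ge1$. Theorem 1 is proved. $\blacksquare$

## 8. A residual that climbs a tree

The logarithm in Theorem 1 came from $\|F^*\|$. For the converse we build an $f$ whose residual is, at each moment, moderate in norm, but at *each* leaf of a tree is as high as a large number $H$ at *some* moment. At that moment a crowd of "fine" elements in the leaf cell, attached to $f$ with a small coefficient $\delta$, becomes attractive: at height $y$ their pairing involves $|y+\delta|^{p-2}(y+\delta)-|y-\delta|^{p-2}(y-\delta)$, which for $y\gg\delta$ is about $2(p-1)y^{p-2}\delta$. At height $H$ this is of order $K=\delta H^{p-2}$, which will be large although $\delta$ is small. The algorithm spends its time on fine elements and never touches the $N$ "target" elements, which carry most of the norm of $f$.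

From here on $[u]=|u|^{p-2}u$ for real $u$, and all vectors and coefficients are real. (Over $\mathbb C$, best approximants of real data from spans of real functions are unique and conjugation-invariant, hence real.) $C,c,C_i,c_i,B_p$ depend only on $p$, and their numbering is independent of the earlier sections.

**Parameters.** Let $\xi=\frac1{16}$, $b=1024=4/\xi^2$, $\kappa=\max(1,\frac1{p-2})$. Let $H$ be a large integer and
$$K=c_2H^{\frac{p-2}2},\quad\delta=KH^{-(p-2)}=c_2H^{-\frac{p-2}2},\quad R=\lceil C_2H^{2p}\rceil,\quad L=\lceil K^{p'}R\rceil ,$$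
with $c_2\le1$ small and $C_2\ge1$ large, both chosen in terms of $p$ in Sections 9 and 10, and $H\ge H_0\ge2$ so that $K\ge1$. Then $\delta\le1$. Let $Y_j=H(j/R)^\kappa$ and $h_j=Y_j-Y_{j-1}$ for $1\le j\le R$. So $\sum_jh_j=H$, and by the mean value theorem
$$h_j\le\kappa\tfrac HR(j/R)^{\kappa-1}\le\kappa H/R .$$

**Tree.** Take a $b$-ary rooted tree with levels $0,\dots,R$ and $T=b^R$ leaves. A node $\nu$ of level $j$ has $n_\nu=b^{R-j}$ leaves below it (a leaf is below itself). The parent of $\nu$ is always denoted $\mu$.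

**Measure space $\Omega$.** It is the disjoint union of the following pieces:

* for each leaf $\omega$, a cell $Q_\omega$ of measure $1$, split into subcells $Q_{\omega,l}$ ($1\le l\le L$) of measure $1/L$, each split into halves $Q^\pm_{\omega,l}$, each half split into $\mathsf M$ equal *tiny atoms*; put $r_{\omega,l}=1_{Q^+_{\omega,l}}-1_{Q^-_{\omega,l}}$ and $Q_\nu=\bigcup_{\omega\text{ below }\nu}Q_\omega$;
* atoms $P'_{\omega,l}$ of measure $1/L$;
* for each non-root $\nu$, leaf $\omega$ below $\nu$ and $\epsilon\in\{U,D\}$, a set $P=P_{\nu,\omega,\epsilon}$ of measure $1/R$, split into two equal atoms, with $r_P=\pm1$ on them;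
* *target atoms* $U_1,\dots,U_N$ of measure $1/R$.

**Block dictionary** (to be normalized). With $d_\nu=1_{Q_\nu}-b^{-1}1_{Q_\mu}$ and $\nu$ of level $j$, put
$$\zeta_{\nu,\omega,U}=1_P-\tfrac{h_j}{n_\nu}d_\nu,\qquad\zeta_{\nu,\omega,D}=1_P+\tfrac{h_j}{n_\nu}d_\nu,\qquad\rho_{\omega,l}=1_{P'_{\omega,l}}+r_{\omega,l},$$
and add all $r_P$, all indicators of tiny atoms, and all $1_{U_i}$. The $\zeta$'s are the *carriers* ($U$ for up, $D$ for down), the $\rho$'s the *fine elements*.

**The function.** Let $f=w+\sum_{i\le N}1_{U_i}$ with $w=\sum_P(1_P+r_P)+\delta\sum_{\omega,l}\rho_{\omega,l}$. There are $2RT$ sets $P$ (each leaf has $R$ non-root nodes above or equal to it), and $1_P+r_P$ equals $2$ on half of $P$ and $0$ on the rest. So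
$$\|w\|^p=2^pT+2\delta^pT\le3^pT.\tag{10}$$

**The order of selection.** Run Visit(root), where Visit($\mu$) means: for each child $\nu$ of $\mu$ in turn, (i) select all carriers $\zeta_{\nu,\omega,U}$ one by one; (ii) if $\nu$ is not a leaf, run Visit($\nu$), while if $\nu=\omega$ is a leaf, select $\rho_{\omega,1},\dots,\rho_{\omega,L}$; (iii) select all $\zeta_{\nu,\omega,D}$ one by one.

To see what this does, pretend that each selected carrier is subtracted from $f$ with coefficient exactly $1$. When all $U$-carriers of $\nu$ are subtracted, the residual gains $h_jd_\nu$, that is, height $h_j(1-1/b)$ on $Q_\nu$ and $-h_j/b$ on the cells of its siblings. Subtracting the $D$-carriers cancels this. When the fine elements of the leaf $\omega$ are selected, exactly the nodes on the path to $\omega$ are up, and the residual on $Q_\omega$ has height $\sum_jh_j(1-1/b)=(1-1/b)H$. The true coefficients are not exactly $1$, and Section 10 shows that they are within $\xi$ of $1$.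

**Bookkeeping.** At any moment let $u_\nu,w_\nu$ be the numbers of selected $U$- and $D$-carriers of $\nu$. Call $\nu$ *unvisited* if $u_\nu=w_\nu=0$, *done* if $u_\nu=w_\nu=n_\nu$, *open* otherwise, and *active* if $u_\nu=n_\nu$, $w_\nu=0$ (a special case of open). By construction:

* (S1) at each level at most one node is open;
* (S2) if $u_\mu<n_\mu$, all proper descendants of $\mu$ are unvisited and no fine element in $Q_\mu$ is selected; if $w_\mu\ge1$, all proper descendants are done and all fine elements in $Q_\mu$ are selected (here $\mu$ is a non-root node);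
* (S3) if $\mu$ is active, all its non-root ancestors are active: by (S2), an ancestor $\lambda$ with $u_\lambda<n_\lambda$ would make $\mu$ unvisited, and one with $w_\lambda\ge1$ would make $\mu$ done;
* (S4) $\rho_{\omega,l}$ is selected while the leaf $\omega$ is active.

## 9. The block dictionary is an $\ell_p$ basis

The climb to height $H$ is made of $R$ small steps that form a martingale. This makes the perturbation by the $d_\nu$ small in operator norm. Recall Burkholder's square function inequality: for a martingale difference sequence $(\Delta_j)$ on a finite measure space, $\|\sum\Delta_j\|_p\le B_p\|(\sum|\Delta_j|^2)^{1/2}\|_p$.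

**Lemma 5.** *For $C_2$ large, the normalized block dictionary is a basis of the space of functions constant on atoms, equivalent to the unit vector basis of $\ell_p^d$ with constants depending only on $p$. Moreover $R^{-1/p}\le\|\zeta\|\le\frac32R^{-1/p}$ and $\|\rho\|=(2/L)^{1/p}$.*

*Proof.* **Step 1: a model system.** The system $\{1_P,r_P,1_{P'},\text{tiny},1_{U_i}\}$, normalized, is equivalent to the $\ell_p$ basis. Supports are disjoint except for the pairs $1_P,r_P$, and for these
$$\max(|x|,|y|)^p\le\tfrac12(|x+y|^p+|x-y|^p)\le2^{p-1}(|x|^p+|y|^p).$$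

**Step 2: the dictionary is an image of the model.** Let $\mathcal V$ be linear with $\mathcal V1_{P'_{\omega,l}}=r_{\omega,l}$, $\mathcal V1_P=\mp\frac{h_j}{n_\nu}d_\nu$ ($-$ for $U$, $+$ for $D$), and $\mathcal V=0$ on the other model vectors. The range of $\mathcal V$ lies in the span of the tiny atoms, where $\mathcal V=0$, so $\mathcal V^2=0$. Hence $I+\mathcal V$ has inverse $I-\mathcal V$, and it maps the model system to the dictionary. It remains to bound $\|\mathcal V\|$.

**Step 3: the bound.** First, $\|\sum x'_{\omega,l}r_{\omega,l}\|=\|\sum x'_{\omega,l}1_{P'_{\omega,l}}\|$. Next, $\mathcal V(\sum x_P1_P)=\sum_jh_jD_j$ with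
$$D_j=\sum_{\nu\text{ of level }j}A_\nu d_\nu,\qquad A_\nu=n_\nu^{-1}\sum_\omega(x_{\nu,\omega,D}-x_{\nu,\omega,U}).$$
On $Q_\nu$, $D_j$ equals $A_\nu$ minus the average of $A_{\nu'}$ over the children $\nu'$ of $\mu$. So $D_j$ is constant on the sets $Q_\nu$ of level $j$ and has mean $0$ on each $Q_\mu$ of level $j-1$: $(h_jD_j)$ is a martingale difference sequence. By Burkholder, $h_j\le\kappa H/R$, and Hölder over the $R$ values of $j$,
$$\Big\|\sum_jh_jD_j\Big\|\le B_p\Big\|\Big(\sum_jh_j^2D_j^2\Big)^{1/2}\Big\|\le B_p\tfrac{\kappa H}R\,R^{\frac12-\frac1p}\Big(\sum_j\|D_j\|^p\Big)^{1/p}.$$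
As $D_j$ is $\sum_\nu A_\nu1_{Q_\nu}$ minus its conditional expectation on level $j-1$,
$$\|D_j\|^p\le2^p\sum_\nu n_\nu|A_\nu|^p\le2^{2p-1}\sum_{P\text{ of level }j}|x_P|^p,$$
using $|A_\nu|^p\le n_\nu^{-1}\sum_\omega2^{p-1}(|x_{\nu,\omega,D}|^p+|x_{\nu,\omega,U}|^p)$. Since $\sum_P|x_P|^p=R\|\sum x_P1_P\|^p$, and $R\ge C_2H^{2p}\ge C_2H^2$,
$$\Big\|\sum_jh_jD_j\Big\|\le4B_p\kappa HR^{-1/2}\Big\|\sum x_P1_P\Big\|\le\tfrac12\Big\|\sum x_P1_P\Big\|$$
for $C_2$ large. The projections onto the spans of $\{1_P\}$ and of $\{1_{P'}\}$ along the other model vectors are conditional expectations restricted to subsets, hence contractive. So $\|\mathcal V\|\le\frac12+1=\frac32$.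

**Step 4: norms.** The two parts of $\zeta$ have disjoint supports, with norms $R^{-1/p}$ and at most $\frac12R^{-1/p}$. The two parts of $\rho$ have disjoint supports of measure $1/L$. So normalizing changes the images of the normalized model vectors by bounded factors only. $\square$

## 10. Residuals of the prescribed run

Fix a moment of the prescribed order, and let $\mathcal C$ be the set of those $P$ whose carriers are selected.

**Step 1: coordinates, and the fine elements drop out.** Subtracting $c_P\zeta_P$ replaces $1_P$ by $(1-c_P)1_P\pm c_P\frac{h_j}{n_\nu}d_\nu$ ($+$ for $U$). So the elements of $f+\Phi$ are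
$$\sum_P(x_P1_P+r_P)+\sum_{\omega,l}s_{\omega,l}\rho_{\omega,l}+y+\sum_i1_{U_i},\qquad y=\sum_jh_j\sum_{\nu\text{ of level }j}a_\nu d_\nu .$$
Here $x_P=1-c_P$ for $P\in\mathcal C$ and $x_P=1$ otherwise; $s_{\omega,l}$ is free for selected fine elements and equals $\delta$ otherwise; and
$$a_\nu=n_\nu^{-1}\Big(\sum_{P_{\nu,\omega,U}\in\mathcal C}c_P-\sum_{P_{\nu,\omega,D}\in\mathcal C}c_P\Big).$$
Write $y_\omega$ for the value of $y$ on $Q_\omega$. The $p$-th power of the norm is
$$\sum_P\tfrac1{2R}\big(|x_P+1|^p+|x_P-1|^p\big)+\tfrac1L\sum_{\omega,l}\Big(|s_{\omega,l}|^p+\tfrac12|y_\omega+s_{\omega,l}|^p+\tfrac12|y_\omega-s_{\omega,l}|^p\Big)+\tfrac NR .$$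
For fixed $c=(c_P)_{P\in\mathcal C}$ it is strictly convex and even in each free $s_{\omega,l}$. So *at the minimizer $s_{\omega,l}=0$ for every selected fine element*. The remaining function $\hat E(c)$ is $C^1$ and convex.

**Step 2: derivatives and pairings.** Let
$$\Theta(x)=\tfrac12([x+1]+[x-1]),\quad g(u)=\tfrac12([u+\delta]+[u-\delta])-[u],\quad\tilde J_\omega(u)=[u]+(1-\theta_\omega)g(u),$$
where $\theta_\omega$ is the proportion of selected fine elements in $Q_\omega$. Then $p\tilde J_\omega(y_\omega)$ is the derivative in $y_\omega$ of the part of $\hat E$ coming from $Q_\omega$. Let $\mathrm{av}_\nu$ be the average over the leaves below $\nu$, and $\Gamma_\nu=\mathrm{av}_\nu\tilde J_\omega(y_\omega)-\mathrm{av}_\mu\tilde J_\omega(y_\omega)$. Since $\partial y_\omega/\partial c_P=\pm\frac{h_j}{n_\nu}d_\nu(\omega)$ and $bn_\nu=n_\mu$,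
$$\tfrac1p\,\partial_{c_P}\hat E=-\tfrac1R\Theta(x_P)\pm h_j\Gamma_\nu\qquad(P=P_{\nu,\omega,\epsilon},\ +\text{ for }U,\ -\text{ for }D).\tag{11}$$
In the same way, when $s_{\omega,l}=0$ for the selected fine elements, the pairing of $[\,\cdot\,]$ of the above function with *any* carrier $\zeta_P$, selected or not, is $\frac1R\Theta(x_P)\mp h_j\Gamma_\nu$. The function $\Theta$ is odd. For $0\le x\le1$ it equals $\frac12((1+x)^{p-1}-(1-x)^{p-1})$, whose derivative is at least $\frac{p-1}2$, so $\Theta(x)\ge\frac{p-1}2x\ge\frac x2$. This linear growth pulls $x_P$ to $0$. The next lemma says that the disturbance $h_j\Gamma_\nu$ is weaker than this pull at $|x_P|=\xi$.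

**Lemma 6.** *For suitable $c_2,C_2$: if $|1-c_P|\le\xi$ for all $P\in\mathcal C$, then $Rh_j|\Gamma_\nu|\le\xi/4$ for every non-root $\nu$ of level $j$. Moreover $|y_\omega|\le2H$ for all $\omega$, and $\frac34H\le y_\omega\le\frac54H$ if the leaf $\omega$ is active.*

*Proof.* **Step 3: sizes of $a_\nu$ and of averages.** We have $a_\nu=0$ if $\nu$ is unvisited; $|a_\nu|\le2\xi$ if done; $1-\xi\le a_\nu\le1+\xi$ if active; and $-2\xi\le a_\nu\le1+\xi$ if open. (For the last lower bound: if $w_\nu\ge1$ then $u_\nu=n_\nu$, so $a_\nu\ge(1-\xi)-(1+\xi)$; if $w_\nu=0$ then $a_\nu\ge0$.) By (S1) at most one of the $b$ children of any $\mu$ is open, so averaging over these children,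
$$\mathrm{avg}\,|a_\nu|\le2\xi+2/b\le3\xi,\qquad\mathrm{avg}\,a_\nu^2\le4\xi^2+4/b=5\xi^2.\tag{12}$$

**Step 4: heights.** Let $D_j=\sum_{\nu\text{ of level }j}a_\nu d_\nu$ and $y^{(i)}=\sum_{j\le i}h_jD_j$, which is constant on the sets $Q_\nu$ of level $i$; $y^{(R)}=y$. On $Q_\nu$, $D_j=a_\nu-\mathrm{avg}_{\nu'\text{ child of }\mu}\,a_{\nu'}$. So $|D_j|\le1+\xi+3\xi\le2$ and $|y^{(i)}|\le2H$. If $\lambda$ is an active node of level $i\ge1$, then by (S3) and (12) all $D_{i'}$, $1\le i'\le i$, lie in $[1-4\xi,1+4\xi]=[\frac34,\frac54]$ on $Q_\lambda$, so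
$$\tfrac34Y_i\le y^{(i)}\le\tfrac54Y_i\quad\text{on }Q_\lambda.\tag{13}$$
With $i=R$ this gives the "moreover" part.

**Step 5: $y$ is close to $y^{(i)}$ on average.** For a node $\lambda$ of level $i$, orthogonality of martingale differences and (12) give
$$\mathrm{av}_\lambda|y-y^{(i)}|\le\Big(\sum_{j>i}h_j^2\,\mathrm{av}_\lambda D_j^2\Big)^{1/2}\le\sqrt5\,\xi\Big(\sum_jh_j^2\Big)^{1/2}\le3\xi H\kappa^{1/2}R^{-1/2},$$
because $\sum_jh_j^2\le\frac{\kappa H}R\sum_jh_j=\kappa H^2/R$.

**Step 6: reduction to one number.** On $|u|\le2H$ the function $\tilde J_\omega=\theta_\omega[\cdot]+(1-\theta_\omega)\frac12([\cdot+\delta]+[\cdot-\delta])$ is Lipschitz with constant $(p-1)(3H)^{p-2}=:C_5H^{p-2}$. Let $u=y^{(j-1)}|_{Q_\mu}$ ($u=0$ if $\mu$ is the root). Replace $y$ by $u$ in both averages of $\Gamma_\nu$, in the first via $y^{(j)}$, where $|y^{(j)}-u|\le2h_j$ on $Q_\nu$. After the replacement, the difference of averages is $(\theta_\mu-\theta_\nu)g(u)$ with $\theta_\nu=\mathrm{av}_\nu\theta_\omega$. So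
$$|\Gamma_\nu|\le6C_5\xi\kappa^{1/2}H^{p-1}R^{-1/2}+2C_5H^{p-2}h_j+|\theta_\nu-\theta_\mu|\,|g(u)|.$$
Since $Rh_j\le\kappa H$, $h_j\le\kappa H/R$ and $R\ge C_2H^{2p}$, the first two terms contribute to $Rh_j|\Gamma_\nu|$ at most $6C_5\kappa^{3/2}\xi C_2^{-1/2}+2C_5\kappa^2C_2^{-1}\le\xi/8$ for $C_2$ large.

**Step 7: the unequal progress of fine elements.** By (S2), $\theta_\nu\ne\theta_\mu$ forces $\mu$ to be the root or active: if $u_\mu<n_\mu$ all $\theta_\omega$ below $\mu$ are $0$, and if $w_\mu\ge1$ all are $1$. For the root, $u=0$ and $g(0)=0$. If $\mu$ is active, then $j\ge2$ and $u\in[\frac34Y_{j-1},\frac54Y_{j-1}]$ by (13). We use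
$$g(u)=\tfrac12\int_0^\delta\big([\cdot]'(u+t)-[\cdot]'(u-t)\big)dt,\qquad[\cdot]'(t)=(p-1)|t|^{p-2}.$$
If $p\ge3$, the mean value theorem gives $|g(u)|\le C\delta^2(|u|+\delta)^{p-3}\le C\delta^2H^{p-3}$, and $\kappa=1$, so $Rh_j=H$ and $Rh_j|g(u)|\le C\delta^2H^{p-2}$.

If $2<p<3$, then $|g(u)|\le C\delta^2|u|^{p-3}$. For $|u|\ge2\delta$ this is the mean value theorem, since $|u\pm t|\ge|u|/2$ on the range of integration. For $0<|u|<2\delta$ both derivatives are at most $(p-1)(3\delta)^{p-2}$, so $|g(u)|\le C\delta^{p-1}=C\delta^2\delta^{p-3}\le C'\delta^2|u|^{p-3}$, because $p-3<0$ and $\delta>|u|/2$. Now $\kappa=\frac1{p-2}$ gives $\kappa(p-3)=1-\kappa$, so by $u\ge\frac34Y_{j-1}$ and the bound on $h_j$,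
$$Rh_j|g(u)|\le C\delta^2\cdot H(j/R)^{\kappa-1}\cdot H^{p-3}\big((j-1)/R\big)^{1-\kappa}\le C'\delta^2H^{p-2},$$
using $j\le2(j-1)$. This is the reason for the exponent $\kappa$ in $Y_j$: low levels climb slowly, where $g$ is large relative to the height.

In all cases the contribution is at most $C_6\delta^2H^{p-2}=C_6c_2^2\le\xi/8$ for $c_2$ small. $\square$

**Step 8: the coefficients are close to $1$.** Minimize $\hat E$ over the box $\{|1-c_P|\le\xi,\ P\in\mathcal C\}$. By (11), Lemma 6 and $|\Theta(\pm\xi)|\ge\xi/2$: on the face $x_P=\xi$, i.e. $c_P=1-\xi$, we have $\frac1p\partial_{c_P}\hat E\le-\frac\xi{2R}+\frac\xi{4R}<0$; on the face $x_P=-\xi$, i.e. $c_P=1+\xi$, we have $\partial_{c_P}\hat E>0$. So the minimizer over the box lies on no face. It is interior, hence a critical point of the convex function $\hat E$, hence the global minimizer. Best approximants are unique, so *the actual WCGA residual satisfies $|x_P|\le\xi$ for all selected carriers, $s_{\omega,l}=0$ for selected fine elements, and the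 conclusions of Lemma 6 hold for it.*

## 11. The prescribed run is admissible and long

**Step 1: all pairings.** Let $f_m$ be the residual at any moment. We compute $|\int[f_m]\hat\psi|$ for normalized elements $\hat\psi$; this is $|F_{f_m}(\hat\psi)|$ up to a factor independent of $\hat\psi$.

* *Unselected carriers.* Here $x_P=1$. Before normalization the pairing is $\frac1R\Theta(1)\mp h_j\Gamma_\nu$ with $\Theta(1)=2^{p-2}\ge1$ and $h_j|\Gamma_\nu|\le\frac\xi{4R}$. As $R^{-1/p}\le\|\zeta\|\le\frac32R^{-1/p}$, the normalized value lies in $[\frac13R^{-1/p'},2^{p-1}R^{-1/p'}]$.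
* *$r_P$.* The value is $\frac1{2R}|[x_P+1]-[x_P-1]|R^{1/p}\le2^{p-1}R^{-1/p'}$, as $|x_P|\le1$.
* *Unselected fine elements.* The value is $(L/2)^{1/p}\frac1L\big([\delta]+\frac12([y_\omega+\delta]-[y_\omega-\delta])\big)$. Since $\delta\le1$, $|y_\omega|\le2H$ and $H^{p-2}\delta=K\ge1$, it is at most $L^{-1/p'}(1+C_5H^{p-2}\delta)\le(1+C_5)KL^{-1/p'}\le(1+C_5)R^{-1/p'}$, because $L\ge K^{p'}R$. If moreover the leaf $\omega$ is active, then $y_\omega\ge\frac34H$ and
$$\tfrac12([y_\omega+\delta]-[y_\omega-\delta])\ge\tfrac12\int_{y_\omega}^{y_\omega+\delta}(p-1)t^{p-2}dt\ge\tfrac12(\tfrac34)^{p-2}K .$$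
Since $L\le2K^{p'}R$, the normalized value is then at least $2^{-1/p}\cdot2^{-1/p'}\cdot\frac12(\frac34)^{p-2}R^{-1/p'}=\frac14(\frac34)^{p-2}R^{-1/p'}$.
* *Tiny atoms.* They have measure $1/(2L\mathsf M)$, and $|f_m|\le2H+\delta\le3H$ there. The value is at most $(3H)^{p-1}(2L\mathsf M)^{-1/p'}\le R^{-1/p'}$ for $\mathsf M$ large; fix such an $\mathsf M$.
* *Target atoms.* Untouched, $f_m=1$ on them; the value is $R^{-1/p'}$.
* *Selected elements.* The value is $0$ by (3).

**Step 2: admissibility.** Let $c_1=\frac14(\frac34)^{p-2}$ and $C_7=\max(2^{p-1},1+C_5)$. Every pairing is at most $C_7R^{-1/p'}$. Every prescribed selection is an unselected carrier or, by (S4), a fine element at an active leaf, and has pairing at least $c_1R^{-1/p'}$. So the prescribed order is an admissible realization of the WCGA within the block dictionary, with weakness parameter $\tau:=c_1/C_7$, which depends only on $p$.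

**Step 3: length.** The run has $m^*=2RT+LT$ steps, and during it no target atom is selected. So for $m\le m^*$ we have $\|f_m\|\ge(N/R)^{1/p}$, while $\sigma_N(f)\le\|w\|\le3T^{1/p}$ by (10). Given $C\ge1$, let $N=\lceil(3C)^pRT\rceil+1$. Then
$$\|f_m\|>C\sigma_N(f)\quad\text{for all }m\le m^*,\qquad m^*\ge LT\ge K^{p'}RT\ge c(C)\,K^{p'}N,\tag{14}$$
the last because $N\le3(3C)^pRT$.

**Step 4: $K$ in terms of $N$.** We have $\log N\le\log(3(3C)^p)+\log R+R\log b\le C'R$ for $H\ge H_1(C)$. As $R\le2C_2H^{2p}$, $K^{p'}=c_2^{p'}H^{p'(p-2)/2}\ge cR^{p'(p-2)/(4p)}=cR^{\gamma/4}$. So $m^*\ge c_CN(\log N)^{\gamma/4}$ for $H\ge H_1(C)$.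

## 12. Gluing the blocks into one greedy basis of $L^p[0,1]$

For $k,i\in\mathbb N$ take the block with $C=k$ and $H=H_0+i$. Partition $[0,1]$, up to a null set, into intervals $I_{k,i}$. Realize the finite measure space of block $(k,i)$, with measure multiplied by a constant, on $I_{k,i}$, with intervals as atoms. Multiplying the measure by $a$ multiplies all norms by $a^{1/p}$ and all normalized pairings $\int[f]\hat\psi$ by $a^{1/p'}$, so Section 11 is unaffected. Let $\Psi$ consist of the normalized block dictionaries of all blocks and, for each atom $A$ of each block, the $L^p$-normalized mean-zero Haar functions of the interval $A$.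

**Step 1: $\Psi$ is a greedy basis.** Let $\mathcal E$ be the conditional expectation onto functions constant on atoms. Then $\|f\|\approx(\|\mathcal Ef\|^p+\|f-\mathcal Ef\|^p)^{1/p}$, because $\mathcal E$ is contractive. On the range of $\mathcal E$, the block dictionaries have disjoint supports for different blocks and uniform constants (Lemma 5), so together they are equivalent to the $\ell_p$ basis. The kernel of $\mathcal E$ is an $\ell_p$-sum, over the disjoint atoms, of spaces of mean-zero functions with their Haar systems. By scaling, these are unconditional with a constant depending only on $p$ and satisfy $\|\sum_{I\in B}h_I\|\approx|B|^{1/p}$, as in the example of Section 2. Adding $p$-th powers over atoms keeps both properties. Hence $\Psi$ has dense span, is unconditional, and satisfies $\|\sum_{n\in B}\psi_n\|\approx|B|^{1/p}$ for all finite $B$. So it is an unconditional democratic basis, that is, a greedy basis, by Konyagin–Temlyakov (1999).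

**Step 2: the realization survives in $L^p[0,1]$.** Run the WCGA with dictionary $\Psi$ on the $f$ of block $(k,i)$ in the order of Section 8. All residuals are constant on atoms and supported in $I_{k,i}$. So $[f_m]$ annihilates all the Haar functions and all elements of other blocks, and the supremum over $\Psi$ equals the supremum over the block dictionary. By Section 11 the selections are admissible with weakness $\tau=\tau(p)$; after step $m^*$ continue in any admissible way. Also $\sigma_N(f)$ with respect to $\Psi$ is at most $\|w\|$, since the $1_{U_i}$ are multiples of elements of $\Psi$. So (14) holds for $\Psi$.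

**Step 3: conclusion.** Given $C\ge1$, use the blocks with $k=\lceil C\rceil$ and $i\to\infty$. Then $N\to\infty$, and for $i$ large $\|f-G_mf\|>C\sigma_N(f)$ for all $m\le c_CN(\log N)^{\gamma/4}$. If $\beta=1$ were admissible, with constants $C$ and $c$ for this $\Psi$ and $\tau$, then for such $N$ large enough we would have $\lfloor cN\rfloor\le c_CN(\log N)^{\gamma/4}$ and a contradiction. This proves Theorem 2. Together with Theorem 1 and the remark on $\beta<1$ in Section 2, the set of admissible powers is exactly $(1,\infty)$. $\blacksquare$
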